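# A topologically transitive action with a totally ideal quadrilateral

## The affine action of a hyperbolic toral automorphism

We begin with a group action on the plane that can be understood completely. Let $A=\begin{pmatrix}2&1\\1&1\end{pmatrix}$. Its eigenvalues $\lambda>1>\lambda^{-1}$ are irrational. Choose linear coordinates $(x,y)$ on $\mathbb R^2$ in which $A=\mathrm{diag}(\lambda,\lambda^{-1})$, and let $L$ be the image of $\mathbb Z^2$ in these coordinates, so $AL=L$. No nonzero vector of $L$ lies on a coordinate axis, because it would come from an integer eigenvector of $A$, and then its eigenvalue would be rational. Multiplying $L$ by a large constant, we may assume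
$$L\cap[-1,1]^2=\{0\}.$$
Let $\pi:\mathbb R^2\to T=\mathbb R^2/L$. For an integer $k\ge1$ put $\mu=\lambda^{2k}$ and $B=A^{2k}=\mathrm{diag}(\mu,\mu^{-1})$, so that $BL=L$ and $B$ acts on $T$. Let
$$\Gamma=\{v\mapsto B^mv+w:\ m\in\mathbb Z,\ w\in L\}.$$
Its elements preserve the horizontal foliation and the vertical foliation, with their orientations. Call $q\in\mathbb R^2$ *periodic* if $\pi(q)$ is periodic under $B$, that is, $B^mq-q\in L$ for some $m>0$. In these notes "line" means a horizontal or vertical line.

Here is the general setting of which this is an example.

**Definition (bifoliated plane).** A bifoliated plane $(P,\mathcal F^+,\mathcal F^-)$ is a space $P\cong\mathbb R^2$ with two transverse foliations, possibly with isolated common $k$-prong singularities, $k\ge3$. At a $k$-prong, $k$ rays of each foliation meet, and the leaf through the point contains all of them. For example, pulling back the horizontal and vertical foliations of $\mathbb C$ by $\zeta\mapsto\zeta^2$ gives a $4$-prong at $0$: the horizontal axis consists of two rays at $0$, and each has two preimages. A leaf is *regular* if it contains no prong.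

Let a group $G$ act on $P$ by homeomorphisms preserving each foliation. Two distinct leaves of one foliation are *non-separated* if they have no disjoint open saturated neighborhoods (saturated means a union of leaves). A homeomorphism of a leaf fixing $x$ is *topologically contracting* if its forward iterates move every point to $x$, uniformly on compact sets; it is *topologically expanding* if its inverse is contracting. The axioms are the following.

- **(A1)** If a nontrivial $g\in G$ fixes a leaf $l$ of $\mathcal F^\pm$, then $g$ has a unique fixed point $x\in l$, and $g$ is topologically expanding on one of the leaves through $x$ and topologically contracting on the other.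
- **(A2)** For each of $\mathcal F^+,\mathcal F^-$, the leaves fixed by some nontrivial element of $G$ are dense in the leaf space.
- **(A3)** Every prong is fixed by some nontrivial element of $G$.
- **(A4)** If $l,l'$ are non-separated leaves of $\mathcal F^+$ or of $\mathcal F^-$, some nontrivial $g\in G$ fixes both.
- **(A5)** The points fixed by some nontrivial element of $G$ are dense in $P$.

One fact is taken as known: *for an action satisfying (A1)–(A4), topological transitivity (for all nonempty open $U,V$ some $gU$ meets $V$) is equivalent to (A5).*

**Lemma 1.** (a) A line contains at most one periodic point. (b) Let $K\subset T$ be compact and $B$-invariant, without $B$-periodic points. Then a line containing a periodic point is disjoint from $\pi^{-1}(K)$.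

*Proof.* (a) Let $q\ne q'$ be periodic on one horizontal line. For a common $m>0$ both $B^mq-q$ and $B^mq'-q'$ lie in $L$. Their difference $(B^m-1)(q-q')=(\mu^m-1)(q-q')$ is a nonzero horizontal vector of $L$, which does not exist. For a vertical line, replace $\mu^m$ by $\mu^{-m}$.

(b) Let $B^m\pi(q)=\pi(q)$, $m>0$, and let $c\in\pi^{-1}(K)$ lie on the horizontal line of $q$. Then $B^{-mn}(c-q)=\mu^{-mn}(c-q)\to0$, so $B^{-mn}\pi(c)\to\pi(q)$. Since $K$ is closed and invariant, $\pi(q)\in K$, and $K$ contains a periodic point, a contradiction. On a vertical line use $B^{mn}$. $\square$

**Proposition 2.** For every $k\ge1$, the action of $\Gamma$ on $\mathbb R^2$ with $\mathcal F^+$ horizontal and $\mathcal F^-$ vertical satisfies (A1)–(A5).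

*Proof.* (A1): let $\gamma=B^m\cdot+w\neq1$ fix a horizontal line $\ell$. If $m=0$, then $w\in L$ is horizontal, so $w=0$ and $\gamma=1$. So $m\ne0$, and $\gamma|_\ell$ is affine with multiplier $\mu^m\ne1$. It has a unique fixed point $q$; on the vertical line through $q$ the multiplier is $\mu^{-m}$. One of the two is expanding and the other contracting. The vertical case is the same.

(A3) and (A4) are vacuous: there are no prongs, and distinct parallel lines have disjoint saturated neighborhoods.

(A5): if $Mq\in L$ for an integer $M\ge1$, then $B$ permutes the finite set $\frac1ML/L$, so $B^mq-q=:u\in L$ for some $m>0$, and $B^m\cdot-u$ is a nontrivial element fixing $q$. Such $q$ are dense. (A2): a nonempty open set of leaves has open preimage in $\mathbb R^2$, hence contains a leaf through such a $q$, and that leaf is fixed. $\square$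

## Missing corners: perfect fits and ideal quadrilaterals

In the affine plane every horizontal leaf meets every vertical leaf. We now look at how two transverse leaves can just fail to meet.

**Definition (perfect fit).** Leaves $l\in\mathcal F^+$ and $f\in\mathcal F^-$ make a perfect fit if they are disjoint and there are a segment $\sigma^-$ of an $\mathcal F^-$-leaf with one endpoint on $l$ and a segment $\sigma^+$ of an $\mathcal F^+$-leaf with one endpoint on $f$ such that every $\mathcal F^+$-leaf through a point of $\sigma^-\setminus l$ meets $f$ and every $\mathcal F^-$-leaf through a point of $\sigma^+\setminus f$ meets $l$.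

**Definition (totally ideal quadrilateral).** An open region $Q\subset P$ bounded by four leaves $l_1,l_3\in\mathcal F^+$, $l_2,l_4\in\mathcal F^-$ such that $l_i$ and $l_{i+1}$ make a perfect fit for each $i$ mod $4$.

**Example 3.** (a) Let $P=\mathbb R^2\setminus\{(t,-t):t\ge0\}$, a plane with the horizontal and vertical foliations. The leaves $l=\{(x,0):x<0\}$ and $f=\{(0,y):y>0\}$ make a perfect fit: take $\sigma^-=\{-1\}\times[0,1]$ and $\sigma^+=[-1,0]\times\{1\}$. The horizontal lines at heights $y>0$ and the vertical lines with $x<0$ miss the removed ray, so they are whole leaves and meet $f$, respectively $l$. In the same plane, $l$ and $l'=\{(x,0):x>0\}$ are *non-separated*: the leaves $\mathbb R\times\{1/n\}$ accumulate on both.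

(b) Remove from $\mathbb R^2$ the four rays that start at the corners of $[0,1]^2$ and point away from its center. The result is open and star-shaped about the center, hence a plane. The four open sides of the square are leaves, because their endpoints are removed and the removed rays meet the lines carrying the sides only in corners. Every horizontal or vertical segment across the open square joins two opposite sides, so consecutive sides make perfect fits as in (a), and $(0,1)^2$ is a totally ideal quadrilateral. There is no group in this example.

A point $x$ is *non-wandering* if for every neighborhood $U$ of $x$ there is a nontrivial $g\in G$ with $gU\cap U\ne\emptyset$. A totally ideal quadrilateral is non-wandering if it contains a non-wandering point. The affine action has all five properties and no quadrilateral, because it has no perfect fit; Example 3(b) has a quadrilateral and no group. The problem, from Thomas Barthelmé, Christian Bonatti, Kathryn Mann, "Non-transitive pseudo-Anosov flows", arXiv:2411.03586 (2024), is: does some action satisfying (A1)–(A4) admit a non-wandering totally ideal quadrilateral, and if so, can such an action be topologically transitive? Both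 answers are yes.

**Theorem A.** There are a bifoliated plane $(P,\mathcal F^+,\mathcal F^-)$, all of whose singularities are $4$-prongs, and a group $G$ acting on it such that (A1)–(A5) hold and $P$ contains a totally ideal quadrilateral $Q$. By (A5), $Q$ contains points fixed by nontrivial elements, so $Q$ is non-wandering. By the known fact above, the action is topologically transitive.

For the supplement, call $Q$ a *product* quadrilateral if its sides are complete regular leaves and there is a homeomorphism $\overline Q\cong[0,1]^2\setminus\{\text{corners}\}$ taking $\mathcal F^\pm$ to the horizontal/vertical foliations, such that each leaf meeting $Q$ meets $\overline Q$ exactly in one full horizontal/vertical segment. The square of Example 3(b) is one: a leaf that meets it lies in a single line, and that line meets the closed square in one full segment.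

**Theorem B.**
1. In Theorem A, $G$ is countable and torsion free. Any two distinct leaves of $\mathcal F^+$ (or of $\mathcal F^-$) are separated by a regular leaf, so (A4) is vacuous. No leaf fixed by a nontrivial element makes a perfect fit. For each $n\ge1$ one can arrange $n$ totally ideal quadrilaterals in pairwise distinct $G$-orbits.
2. Let an action satisfy (A1) and let $Q$ be a product totally ideal quadrilateral (the one in Theorem A is such). Then $Q$ has trivial stabilizer. Moreover, $Q$ is non-wandering iff $gQ\cap Q\neq\emptyset$ for some $g\ne1$, iff $Q$ contains a fixed point of some $g\ne1$.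

## Puncturing the affine plane breaks (A1) or (A4)

The natural first attempt is to start from Proposition 2, remove a closed $\Gamma$-invariant set containing the desired corners, pass to the universal cover (a simply connected noncompact surface, hence a plane), and let the group of all lifts of elements of $\Gamma$ act.

**Remark 4 (removing periodic points breaks (A1)).** Remove $\pi^{-1}(O)$ for a periodic orbit $O$. Let $c\in\pi^{-1}(O)$ be fixed by $\gamma=B^m\cdot+w$, $m>0$. By Lemma 1(a) the horizontal line through $c$ contains no other removed point, so the open ray to the right of $c$ lifts to a leaf $l$. The map $\gamma$ preserves this ray. The deck group permutes the lifts of the ray transitively, so some lift $g$ of $\gamma$ fixes $l$. On $l$ it is conjugate to $s\mapsto\mu^ms$ on $(0,\infty)$, which has no fixed point.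

**Remark 5 (removing nonperiodic points breaks (A4)).** Let $K\ne\emptyset$ be compact and $B$-invariant, without periodic points, and suppose $\tilde K=\pi^{-1}(K)$ has Lebesgue-null projections to both axes. Then almost every line misses $\tilde K$. So there is a rectangle $[x_a,x_b]\times[y_a,y_b]$ with a point of $\tilde K$ in its interior and none on its boundary. Let $\eta$ be the largest height of a point of $\tilde K$ in it, and $\bar R=[x_a,x_b]\times[\eta,y_b]$. Then $\tilde K\cap\bar R$ is a nonempty subset of the open bottom side. The set $\bar R\setminus\tilde K$ is contractible (push it upward), so it lifts to the universal cover of $\mathbb R^2\setminus\tilde K$. The lifts of $(x_a,\eta)$ and $(x_b,\eta)$ lie on different leaves $l,l'$, since a leaf maps injectively to one component of a line minus $\tilde K$. The lifted segments at heights $y\downarrow\eta$ lie on leaves that accumulate on both, so $l,l'$ are non-separated. Suppose a lift $g\neq1$ of $\gamma=B^m\cdot+w$ fixes both. If $m=0$, then $w$ is horizontal, so $w=0$; then $g$ is a deck transformation that fixes $l$ pointwise, so $g=1$. Hence $m\ne0$, and $\gamma$ has a fixed point on the line at height $\eta$.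 That point is periodic, and the line meets $\tilde K$, against Lemma 1(b). So (A4) fails, for the group of all lifts and for every subgroup.

So the removed set should contain no periodic points, and the non-separated leaves above, below, left and right of removed points must be destroyed. The point at which Remark 5 could be stopped is the lifting of $\bar R\setminus\tilde K$. Suppose we also *branch* with order $2$ over a set $\tilde Z$ of periodic points. If leaves at heights $h_n\downarrow\eta$ accumulate at two points of the cover, then two of these leaves and two vertical arcs will form a closed loop upstairs that projects to the boundary of a rectangle. A loop that closes up in the double branching has even winding number about each branch point, so the rectangle contains no branch point. If every removed point is a limit of branch points lying *strictly above* it, then no removed point can lie at the bottom of the rectangle either.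

This leads to four requirements on $\tilde K$ (removed) and $\tilde Z$ (branched):

1. $K$ is compact, invariant, and has no periodic points.
2. $\tilde Z$ consists of periodic points and accumulates only on $\tilde K$.
3. Each point of $\tilde K$ is a limit of points of $\tilde Z$ from strictly above, below, left and right.
4. Some rectangle $\tilde Q$ has its four corners in $\tilde K$ and contains no other point of $\tilde K\cup\tilde Z$.

Requirements 3 and 4 pull against each other at the corners. They are compatible because two opposite open quadrants already contain points above, below, left and right. At a corner of $\tilde Q$, the points of $\tilde Z$ will come in through the two quadrants adjacent to the one occupied by $\tilde Q$. We now construct such sets by symbolic dynamics.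

## A linear horseshoe with prescribed orders

**Aim.** Code a part of the dynamics of $B$ by sequences so that the coordinates $x,y$ are ordered lexicographically, with two orders of the alphabet that we choose freely.

**Alphabet.** Let $\mathcal E=\{e_{++},e_{+-},e_{-+},e_{--}\}$ and $\mathcal A=\{0,1,2\}\cup\mathcal E\cup\{s_1,s_2,t_1,t_2\}$, $11$ letters, with two total orders, listed increasingly:
$$\prec_x:\ e_{--},e_{-+},0,1,2,e_{+-},e_{++},t_1,t_2,s_1,s_2;$$
$$\prec_y:\ e_{--},e_{+-},0,1,2,e_{-+},e_{++},s_1,s_2,t_1,t_2 .$$
Thus $e_{\varepsilon\delta}$ is above all of $0,1,2$ for $\prec_x$ if $\varepsilon=+$ and below them if $\varepsilon=-$; for $\prec_y$ the same holds with $\delta$. The letters $s_1,s_2$ are consecutive for $\prec_x$, and $t_1,t_2$ are consecutive for $\prec_y$.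

**Choice of $k$.** We have $\mathrm{diag}(\mu^{-1},1)=\lambda^{-k}\,\mathrm{diag}(\lambda^{-k},\lambda^k)=\lambda^{-k}A^{-k}$, so $\mathrm{diag}(\mu^{-1},1)L=\lambda^{-k}L$. Hence $\{(\mu^{-1}v_x,-v_y):v\in L\}$ is a reflected copy of $\lambda^{-k}L$, arbitrarily fine for large $k$. Let $\xi_g,\eta_g$ be $\frac1{12}$ times the rank ($1,\dots,11$) of $g\in\mathcal A$ in $\prec_x,\prec_y$. Fix $k$ so large that $\mu^{-1}<\frac1{48}$ and that there are $v_g\in L$ with $(\mu^{-1}v_{g,x},-v_{g,y})$ coordinatewise at distance less than $\frac1{48}$ from $(\xi_g,\eta_g)$. From now on $B=A^{2k}$ and $\Gamma$ refer to this $k$. Put, for $s\in[0,1]$,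
$$\varphi_g(s)=\mu^{-1}(v_{g,x}+s),\qquad\psi_g(s)=\mu^{-1}s-v_{g,y}.$$
The image $I_g=\varphi_g([0,1])$ lies in $(\xi_g-\frac1{48},\xi_g+\frac2{48})$. With $r$ the rank, this is $(\frac{4r-1}{48},\frac{4r+2}{48})$; so the $I_g$ are pairwise disjoint, lie in $(0,1)$, and are ordered by $\prec_x$. Likewise the $J_g=\psi_g([0,1])$ are disjoint in $(0,1)$ and ordered by $\prec_y$. All maps are increasing contractions of ratio $\mu^{-1}$.

**Coding map.** For $\theta\in\mathcal A^{\mathbb Z}$ let $p(\theta)=(x(\theta),y(\theta))$ with
$$x(\theta)=\lim_n\varphi_{\theta_0}\cdots\varphi_{\theta_n}(0)\in I_{\theta_0},\qquad y(\theta)=\lim_n\psi_{\theta_{-1}}\cdots\psi_{\theta_{-n}}(0)\in J_{\theta_{-1}} .$$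
Contraction makes $p:\mathcal A^{\mathbb Z}\to(0,1)^2$ continuous. Since the intervals are disjoint and the maps increasing, $p$ is injective, and:

- $x(\theta)$ is ordered lexicographically by $(\theta_0,\theta_1,\dots)$ for $\prec_x$;
- $y(\theta)$ is ordered lexicographically by $(\theta_{-1},\theta_{-2},\dots)$ for $\prec_y$.

Let $\sigma$ be the left shift. Then $x(\theta)=\varphi_{\theta_0}(x(\sigma\theta))$, and since $(\sigma\theta)_{-1}=\theta_0$, also $y(\sigma\theta)=\psi_{\theta_0}(y(\theta))$. These say $\mu x(\theta)=v_{\theta_0,x}+x(\sigma\theta)$ and $\mu^{-1}y(\theta)=y(\sigma\theta)+v_{\theta_0,y}$, that is,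
$$B\,p(\theta)=p(\sigma\theta)+v_{\theta_0}.\tag{1}$$
Put $R=[0,1]^2$. As $L\cap[-1,1]^2=\{0\}$, $\pi|_R$ is injective. So $\pi\circ p$ is injective and conjugates $\sigma$ to $B$ on its image.

## The removed set, the branch set and the rectangle

**Square-free words.** A word is square-free if it has no factor $uu$ with $u$ nonempty; for instance $0102012$ is square-free, and $0101$ is not. Thue's theorem gives arbitrarily long square-free words over $\{0,1,2\}$. Factors of square-free words are square-free, so by compactness there are also infinite ones. Let $\mathcal S$ be the set of finite square-free words over $\{0,1,2\}$, and $X,X^-,X^+$ the sets of bi-, left- and right-infinite square-free sequences; they are closed and nonempty. A periodic sequence contains a square, so $X$ contains no periodic sequence. Fix $a\in X^-$, $b\in X^+$. A subscript $n$ denotes the length-$n$ suffix of a left-infinite sequence or the length-$n$ prefix of a right-infinite one. A dot precedes position $0$.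

**Corners.** Let $c_{ij}=a\,t_i.s_j\,b$ for $i,j\in\{1,2\}$. Put $\varepsilon_1=\delta_1=+$, $\varepsilon_2=\delta_2=-$, and
$$\mathcal E_{ij}=\{e_{\varepsilon_j,-\delta_i},\ e_{-\varepsilon_j,\delta_i}\}.$$
For $i=j=1$, which will be the lower left corner, the rectangle occupies the quadrant $(++)$ and $\mathcal E_{11}=\{e_{+-},e_{-+}\}$ names the two adjacent quadrants.

**The two sets of sequences.** Let
$$\Sigma_K=X\ \cup\ \{\text{shifts of }\alpha.e\beta:\ \alpha\in X^-,\beta\in X^+,e\in\mathcal E\}\ \cup\ \{\text{shifts of the }c_{ij}\},$$
and let $\Sigma_Z$ consist of all shifts of the following periodic sequences, for all levels $n\ge1$: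

- (I) $(w\,e\,w'\,e')^\infty$ with $w,w'\in\mathcal S$ of length $n$, $e\in\mathcal E$, $e'\in\{e_{++},e_{--}\}$;
- (II) $(a_n\,t_is_j\,b_n\,e)^\infty$ with $i,j\in\{1,2\}$, $e\in\mathcal E_{ij}$.

The letters of $\mathcal E$ and the words $t_is_j$ are called *markers*; the letters outside $\{0,1,2\}$ are *marker letters*.

**Lemma 6.** $\Sigma_K$ is closed, shift invariant, and without periodic sequences. $\Sigma_Z$ consists of periodic sequences, $\Sigma_K\cap\Sigma_Z=\emptyset$, and every limit of pairwise distinct elements of $\Sigma_Z$ lies in $\Sigma_K$. Hence $\Sigma_K\cup\Sigma_Z$ is compact.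

*Proof.* Shift invariance and periodicity of $\Sigma_Z$ are clear. An element of $\Sigma_K\setminus X$ has exactly one marker, so it is not periodic; neither is an element of $X$. This gives the first absence of periodicity and the disjointness.

Let $\theta^{(m)}\to\theta$, where either all $\theta^{(m)}\in\Sigma_K$ (put $n_m=\infty$), or the $\theta^{(m)}\in\Sigma_Z$ are pairwise distinct. In the second case let $n_m$ be the level of $\theta^{(m)}$; each level contributes finitely many sequences, so $n_m\to\infty$.

- If $\theta$ has no marker letter, each finite factor of $\theta$ is, for large $m$, a marker-free factor of $\theta^{(m)}$. It lies between consecutive markers of $\theta^{(m)}$ (or in a marker-free infinite part), so it is square-free. Hence $\theta\in X$.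
- If $\theta$ has some $e\in\mathcal E$ at a position, so does $\theta^{(m)}$ for large $m$. There $e$ is flanked on both sides by square-free words over $\{0,1,2\}$ of length $n_m$. As $n_m\to\infty$ (or is $\infty$), $\theta$ is a shift of some $\alpha.e\beta$.
- If $\theta$ has a letter $t_i$ or $s_j$ at a position, then for large $m$ this letter belongs in $\theta^{(m)}$ to a marker $t_is_j$, with $i,j$ independent of $m$ for large $m$ by convergence, flanked by $a_{n_m}$ and $b_{n_m}$ (by $a$ and $b$ if $n_m=\infty$). So $\theta$ is a shift of $c_{ij}$.

In all cases $\theta\in\Sigma_K$. For compactness: any sequence in the union has a convergent subsequence in $\mathcal A^{\mathbb Z}$ that lies in $\Sigma_K$, or is constant, or consists of pairwise distinct elements of $\Sigma_Z$; in each case the limit is in the union. $\square$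

**The planar sets.** Put
$$\tilde K=p(\Sigma_K)+L,\quad\tilde Z=p(\Sigma_Z)+L,\quad\tilde Y=\tilde K\cup\tilde Z,\quad K=\pi(\tilde K),\quad Z=\pi(\tilde Z).$$

**Lemma 7.** (a) $\tilde K,\tilde Z$ are $\Gamma$-invariant and disjoint, and $\tilde Y\cap R=p(\Sigma_K\cup\Sigma_Z)$. (b) $\tilde K,\tilde Y$ are closed, and every $z\in\tilde Z$ is isolated in $\tilde Y$. (c) $K$ is compact, $B$-invariant and has no periodic point; all points of $Z$ are periodic.

*Proof.* (a) Invariance is (1) and shift invariance. If $p(\theta)+w\in R$ with $w\in L$, then $w\in[-1,1]^2$, so $w=0$. If $p(\theta)+w=p(\theta')+w'$, then $w-w'\in[-1,1]^2$, so $w=w'$ and $\theta=\theta'$; this gives disjointness.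

(b) Both sets are a compact set plus a lattice, hence closed. Suppose distinct points $p(\theta^{(m)})+w_m\in\tilde Y$ converge to $z=p(\theta)+w$ with $\theta\in\Sigma_Z$. The $w_m$ are bounded, so after passing to a subsequence $w_m=w'$ is constant and $\theta^{(m)}\to\theta'$. Then $p(\theta')+w'=p(\theta)+w$, so $\theta'=\theta\in\Sigma_Z$. But the $\theta^{(m)}$ are distinct, and a subsequence lies in $\Sigma_K$ or in $\Sigma_Z$, so $\theta'\in\Sigma_K$ by Lemma 6. This contradicts $\Sigma_K\cap\Sigma_Z=\emptyset$.

(c) $K=\pi p(\Sigma_K)$, $Z=\pi p(\Sigma_Z)$, and $\pi p$ is an injective conjugacy from $\sigma$ to $B$. Apply Lemma 6. $\square$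

So Lemma 1(b) applies to $K$: *a line containing a periodic point, in particular a line meeting $\tilde Z$, misses $\tilde K$ and contains no second point of $\tilde Z$.*

**Lemma 8.** Every $c\in\tilde K$ is a limit of points of $\tilde Z$ lying strictly in one open quadrant at $c$, and also of points of $\tilde Z$ lying strictly in the opposite quadrant. So $\tilde Z$ accumulates at $c$ from strictly above, below, left and right.

*Proof.* $\Gamma$ preserves $\tilde Z$ and the quadrants, so by (1) it suffices to treat one sequence $c$ in each shift orbit. We write sequences for their images under $p$.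

- $c\in X$: let $w=c_{[-n,n)}$ and $e\in\{e_{++},e_{--}\}$. Let $z$ be the shift of $(we)^\infty=(wewe)^\infty$, of type (I), with $z_{[-n,n)}=w$. Then $z_n=z_{-n-1}=e$, while $c_n,c_{-n-1}\in\{0,1,2\}$. By the lexicographic rule $z$ is in the $(++)$, respectively $(--)$, quadrant of $c$. As $n\to\infty$, $z\to c$.
- $c=\alpha.e\beta$: let $e'\in\{e_{++},e_{--}\}$ and let $z$ be the shift of $(\alpha_n\,e\,\beta_n\,e')^\infty$ with $z_0=e$. It is of type (I), agrees with $c$ at positions $-n,\dots,n$, and $z_{n+1}=z_{-n-1}=e'$. The conclusion is the same.
- $c=c_{ij}$: let $e=e_{\varepsilon\delta}\in\mathcal E_{ij}$ and let $z$ be the shift of $(a_nt_is_jb_ne)^\infty$ with $z_{-1}z_0=t_is_j$. Then $z_{n+1}=z_{-n-2}=e$, and $z$ agrees with $c_{ij}$ in between. So $z$ is in the $(\varepsilon,\delta)$ quadrant of $c_{ij}$. The two elements of $\mathcal E_{ij}$ give opposite quadrants. $\square$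

**Lemma 9.** Let $x_j=x(c_{ij})$ (independent of $i$) and $y_i=y(c_{ij})$ (independent of $j$). Then $x_1<x_2$, $y_1<y_2$, and $\tilde Q=[x_1,x_2]\times[y_1,y_2]\subset R$ meets $\tilde Y$ in exactly its four corners $p(c_{ij})=(x_j,y_i)\in\tilde K$.

*Proof.* The inequalities hold because $s_1\prec_xs_2$ and $t_1\prec_yt_2$. By Lemma 7(a), a point of $\tilde Q\cap\tilde Y$ is $p(\theta)$ with $\theta\in\Sigma_K\cup\Sigma_Z$. As $s_1,s_2$ are consecutive for $\prec_x$ and $t_1,t_2$ for $\prec_y$, we get $\theta_0\in\{s_1,s_2\}$ and $\theta_{-1}\in\{t_1,t_2\}$, say $\theta_{-1}\theta_0=t_is_j$. If $\theta\in\Sigma_K$, then $\theta=c_{ij}$. If $\theta\in\Sigma_Z$, it is of type (II) with some $e=e_{\varepsilon\delta}\in\mathcal E_{ij}$, and as in Lemma 8, $x(\theta)-x_j$ has sign $\varepsilon$ and $y(\theta)-y_i$ has sign $\delta$. Since $x_1\le x(\theta)\le x_2$, this forces $\varepsilon=+$ if $j=1$ and $\varepsilon=-$ if $j=2$, that is, $\varepsilon=\varepsilon_j$. In the same way $\delta=\delta_i$. But $e_{\varepsilon_j,\delta_i}\notin\mathcal E_{ij}$, a contradiction. $\square$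

**Lemma 10.** $S:=\mathbb R^2\setminus\tilde Y$ is open and connected.

*Proof.* The set of values $x(\theta)$ is covered by $11^n$ intervals of length $\mu^{-n}$, and $11<48<\mu$, so it is Lebesgue-null; similarly for $y$. Adding $L$, both projections of $\tilde Y$ are null, so almost all horizontal and almost all vertical lines miss $\tilde Y$. The union of these lines is connected and meets every ball; each point of the open set $S$ is joined to it inside a ball in $S$. $\square$

## The branched cover is a plane

**Aim.** Build a surface that branches with order exactly $2$ over each point of $\tilde Z$, and show that it is a plane.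

**The covering.** Let $\varpi=\pi_1(S)$, a countable group. A *meridian* of $z\in\tilde Z$ is a loop freely homotopic in $S$ to a small circle about $z$. Let $N\lhd\varpi$ be generated by the squares of all based meridians; the generating set is closed under conjugation. Let $\omega_z:\varpi\to\mathbb Z/2$ be the winding number about $z$ mod $2$. Then $\omega_z(N)=0$ for all $z\in\tilde Z$, and $\omega_z=1$ on meridians of $z$. So even powers of a meridian lie in $N$ and odd powers do not.

Let $\mathrm{dev}:\hat S\to S$ be the regular covering with group $N$ and deck group $D=\varpi/N$. If $U$ is a small open disc with $U\cap\tilde Y=\{z\}$, each component over $U\setminus z$ is a connected double cover of $U\setminus z$. Fill in one point $\hat z$ in each. This gives a connected surface $P\supset\hat S$ and an extension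
$$\mathrm{dev}:P\to\mathbb R^2\setminus\tilde K,\qquad\hat S=\mathrm{dev}^{-1}(S),$$
onto $\mathbb R^2\setminus\tilde K$, a local homeomorphism on $\hat S$ and of the form $\zeta\mapsto\zeta^2$ at the points $\hat z$. The space $P$ is Hausdorff: points with different images are separated by $\mathrm{dev}$, two filled points over the same $z$ lie in disjoint filled discs, and $\hat S$ is Hausdorff. It is second countable because $\varpi$ and $\tilde Z$ are countable. The set $P\setminus\hat S$ is closed and discrete.

**Lemma 11.** $P\cong\mathbb R^2$.

*Proof.* A loop in $P$ can be pushed off the closed discrete set $P\setminus\hat S$, so $\pi_1(\hat S)\to\pi_1(P)$ is onto. The group $\pi_1(\hat S)=N$ is generated by squares of based meridians. Such a square is homotopic to a path to a small circle about some $z$, twice around the circle, and back. Its lift follows a path to a filled disc around some $\hat z$, goes once around $\hat z$, and returns; so it is null-homotopic in $P$. Hence $P$ is simply connected. It is not compact: $\mathrm{dev}$ is an open map, so $\mathrm{dev}(P)$ is a nonempty open subset of $\mathbb R^2$, and this cannot be compact. A simply connected noncompact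 surface is homeomorphic to $\mathbb R^2$. $\square$

Let $\mathcal F^+,\mathcal F^-$ be the pullbacks of the horizontal and vertical foliations. They are transverse, with a common $4$-prong at each $\hat z$ and no other singularity.

**Lemma 12 (leaves).** Let $l\in\mathcal F^+$ lie over the horizontal line $\ell$. Exactly one of the following holds.

- (R) $\ell\cap\tilde Z=\emptyset$; then $l$ is regular and $\mathrm{dev}$ maps it homeomorphically onto a component of $\ell\setminus\tilde K$.
- (S) $\ell\cap\tilde Z=\{z\}$ and $\ell\cap\tilde K=\emptyset$; then $l$ is a *star*, the union of four closed half-lines from a point $\hat z$ over $z$, each mapped homeomorphically onto one of the two closed half-lines of $\ell$ at $z$. The center $\hat z$ is the only point of $l$ over $z$.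

The same holds for $\mathcal F^-$. There are countably many stars. Each $\mathcal F^+$-leaf has a constant *height* ($y$-coordinate of $\mathrm{dev}$), and each $\mathcal F^-$-leaf a constant abscissa.

*Proof.* By Lemmas 1 and 7, $\ell$ meets $\tilde Z$ in at most one point, and if it does, it misses $\tilde K$. In case (R), the components of $\ell\setminus\tilde K$ are intervals in $S$, over which a covering is trivial. In case (S), let $r$ be an open half-line of $\ell\setminus z$. A lift of $r$ maps homeomorphically to $r$, and its end near $z$ lies in one component over $U\setminus z$, so it converges to some $\hat z$. So every leaf over $\ell$ contains some $\hat z$, and it is the union of $\hat z$ with the lifts of half-lines converging to it: two for each half-line, as the cover near $\hat z$ is double. The stars are countable because the points $\hat z$ are. $\square$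

## A group of lifts without rotations

**All lifts.** Each $\gamma\in\Gamma$ preserves $S$ and maps meridians to meridians, so it preserves $N$ as a set of free homotopy classes. By the lifting criterion $\gamma$ lifts to $\hat S$, and the lift extends over the filled points, to a homeomorphism of $P$. Let $G_0$ be the group of all homeomorphisms $g$ of $P$ with $\mathrm{dev}\circ g=\gamma\circ\mathrm{dev}$ for some $\gamma\in\Gamma$. The map $\gamma$ is determined by $g$ because $\mathrm{dev}(P)$ is open; we say $g$ lies over $\gamma$. If $\gamma=1$, then $g$ restricts to a deck transformation of $\hat S$, and conversely deck transformations extend to $P$. So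
$$1\to D\to G_0\to\Gamma\to1$$
is exact. Elements of $G_0$ preserve $\mathcal F^+$ and $\mathcal F^-$.

**Stabilizers in $D$.** $D$ acts freely on $\hat S$ and transitively on each fiber $\mathrm{dev}^{-1}(q)$. For $q=z\in\tilde Z$ this holds because $D$ is transitive on a nearby fiber, hence on the components over $U\setminus z$. The stabilizer in $D$ of $\hat z$ is $\{1,\rho_{\hat z}\}$, where $\rho_{\hat z}$ is the nontrivial deck transformation of the double cover near $\hat z$. Consequently,
$$\text{if }\gamma(q)=q\text{ and }\mathrm{dev}(\hat q)=q,\text{ then some lift of }\gamma\text{ fixes }\hat q,\tag{2}$$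
since for any lift $g$ the point $g\hat q$ is in the fiber of $\hat q$, and we can compose with an element of $D$.

The group $G_0$ violates (A1): $\rho_{\hat z}\ne1$ fixes the star of $\hat z$ and neither expands nor contracts it. So we look for a subgroup $G\subset G_0$ with two properties: $G\cap D$ acts freely on $P$, yet every element of $G_0$ has a power in $G$.

**Step 1: detecting rotations.** For each $B$-orbit $O\subset Z$ let $\tilde O=\pi^{-1}(O)$, a locally finite $\Gamma$-invariant set, and $W_O=\sum_{z\in\tilde O}\omega_z$, a finite sum on each loop. It depends only on free homotopy classes, is $\Gamma$-invariant (elements of $\Gamma$ are homeomorphisms of $\mathbb R^2$ permuting $\tilde O$), vanishes on $N$, and equals $1$ on meridians of points of $\tilde O$. For $d\in D$ put $W_O(d)=W_O(\mathrm{dev}\circ c)\in\mathbb F_2$ for any path $c$ in $\hat S$ from a point $\hat q$ to $d\hat q$.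

- It is well defined. Changing $c$ with the same endpoints changes the class of $\mathrm{dev}\circ c$ by a conjugate of an element of $N$. Replacing $\hat q$ by $\hat q'$ along a path $\epsilon$ replaces $c$ by $\epsilon^{-1}\cdot c\cdot d(\epsilon)$, whose projection is freely homotopic to that of $c$.
- It is a homomorphism $D\to\mathbb F_2$: if $c$ goes from $\hat q$ to $d\hat q$ and $c'$ from $\hat q$ to $d'\hat q$, then $c\cdot d(c')$ goes from $\hat q$ to $dd'\hat q$ and projects to $(\mathrm{dev}\circ c)\cdot(\mathrm{dev}\circ c')$.
- $W_O(gdg^{-1})=W_O(d)$ for $g\in G_0$: use the path $g(c)$ from $g\hat q$ to $gd\hat q=(gdg^{-1})g\hat q$, and $\Gamma$-invariance.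
- $W_O(\rho_{\hat z})=1$ if $z\in\tilde O$: half a turn around $\hat z$ projects to a meridian of $z$.

So $D_1=\bigcap_O\ker W_O$ is normal in $G_0$ and contains no $\rho_{\hat z}$. Since $D$ is free on $\hat S$ and the stabilizer of $\hat z$ is $\{1,\rho_{\hat z}\}$, *$D_1$ acts freely on $P$.*

**Step 2: a central extension.** Put $V=D/D_1$ and $\bar G_0=G_0/D_1$. Since $V$ embeds in $\prod_O\mathbb F_2$, it is an elementary abelian $2$-group. For $g\in G_0$, $d\in D$, every $W_O$ vanishes on $gdg^{-1}d^{-1}$, so $V$ is central in $\bar G_0$. Also $\bar G_0/V=\Gamma$.

**Step 3: splitting over a finite-index subgroup.** Let $\bar G_2\lhd\bar G_0$ be the preimage of the translation group $L\lhd\Gamma$. Commutators of elements of $\bar G_2$ lie in $V$, which is central of exponent $2$. Write $fe=[f,e]\,ef$. Moving the letters $e$ to the left in $efefefef$ takes $1+2+3=6$ exchanges, so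
$$(ef)^4=e^4f^4[f,e]^6=e^4f^4 .$$
So $\Phi(e)=e^4$ is a homomorphism on $\bar G_2$. It kills $V$, so it factors through $L$. Let $H=\Phi(\bar G_2)$. The composite $L\to H\to\Gamma$ is $w\mapsto4w$, which is injective, and $L\to H$ is onto; so $H$ maps isomorphically onto $4L$. Since $g\,e^4g^{-1}=(geg^{-1})^4$ and $\bar G_2$ is normal, $H$ is normal in $\bar G_0$.

Let $u\in\bar G_0$ lie over $B$ and let $F=H\langle u\rangle$, a subgroup. If $hu^m\in V$ with $h\in H$, its image in $\Gamma$ is trivial, so $m=0$; then $h$ maps to $0\in4L$, so $h=1$. Thus $F\cap V=1$. The image $\Gamma'$ of $F$ in $\Gamma$ consists of the maps $B^m\cdot+w$ with $w\in4L$, and has index $16$.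

**Definition of $G$.** $G$ is the preimage of $F$ in $G_0$.

**Lemma 13.**
$$G\cap D=D_1,\qquad\text{and every }g\in G_0\text{ has a power }g^j\in G,\ j>0.\tag{3}$$

*Proof.* An element of $G\cap D$ maps into $F\cap V=1$, so it lies in $D_1$; and $D_1\subset G$. Let $g$ lie over $\gamma$. Among the $17$ cosets $\gamma^i\Gamma'$, $0\le i\le16$, two agree, so $\gamma^i\in\Gamma'$ for some $1\le i\le16$. Then the image of $g^i$ in $\bar G_0$ is $fv$ with $f\in F$, $v\in V$. The image of $g^{2i}$ is $f^2v^2=f^2\in F$, so $g^{2i}\in G$. $\square$

## Fixed points and fixed leaves: (A1), (A2), (A3), (A5)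

**Proposition 14.** The action of $G$ on $P$ satisfies (A1), (A2), (A3), (A5). More precisely, every point of $P$ over a periodic point is fixed by a nontrivial element of $G$.

**Step 1: points over periodic points.** Let $q\in\mathbb R^2$ be periodic. Then $q\notin\tilde K$, because $K$ has no periodic points. Let $\hat q$ lie over $q$. Some $\gamma=B^m\cdot+w$ with $m\neq0$ fixes $q$, and by (2) some $g_0\in G_0$ over $\gamma$ fixes $\hat q$. By (3) some $g_0^j\in G$ with $j>0$. It lies over $\gamma^j\ne1$, so it is nontrivial, and it fixes $\hat q$.

**Step 2: (A5), (A3), (A2).** A nonempty open subset of $P$ meets $\hat S$, where $\mathrm{dev}$ is a local homeomorphism, and periodic points are dense in $\mathbb R^2$ (Proposition 2). So the open set contains a point over a periodic point; by Step 1 this gives (A5). The prongs are the points $\hat z$ over $z\in\tilde Z$, and these $z$ are periodic; this gives (A3). A nonempty open set of leaves has nonempty open preimage in $P$, which contains a point fixed by some $g\ne1$, and the leaf through that point is fixed by $g$; this gives (A2).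

**Step 3: (A1).** Let $1\ne g\in G$ fix $l\in\mathcal F^+$ over the line $\ell$; the case of $\mathcal F^-$ is identical. Let $g$ lie over $\gamma=B^m\cdot+w$, so $\gamma\ell=\ell$.

*Suppose $m=0$.* Then $w\in L$ is horizontal, so $w=0$ and $g\in G\cap D=D_1$. If $l$ is regular, $\mathrm{dev}|_l$ is injective and $\mathrm{dev}\circ g=\mathrm{dev}$, so $g$ fixes $l$ pointwise. If $l$ is a star, $g$ fixes its center, the only prong on $l$. As $D_1$ acts freely, $g=1$, a contradiction.

*So $m\neq0$.* Then $\gamma|_\ell$ is affine with multiplier $\mu^m\ne1$ and has a unique fixed point $q\in\ell$, which is periodic. By Lemma 1, $\ell\cap\tilde K=\emptyset$ and $\ell\cap\tilde Z\subset\{q\}$, and the same holds for the vertical line through $q$.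

- If $q\notin\tilde Z$, then $\mathrm{dev}:l\to\ell$ is a homeomorphism conjugating $g|_l$ to $\gamma|_\ell$. So $g$ has a unique fixed point $\hat q$ on $l$, with multiplier $\mu^m$. The leaf $\mathcal F^-(\hat q)$ is $g$-invariant and maps homeomorphically onto the vertical line through $q$, where the multiplier is $\mu^{-m}$.
- If $q\in\tilde Z$, then $l$ is a star. Its center $\hat q$ is its only prong, so $g\hat q=\hat q$; and $\hat q$ is the only point of $l$ over $q$, so it is the only fixed point. Along $l$, $g$ multiplies the distance to $\hat q$ (measured through $\mathrm{dev}$) by $\mu^m$, and along the star $\mathcal F^-(\hat q)$ by $\mu^{-m}$; it may permute the prongs.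

In both cases $g$ expands one of the two leaves through its unique fixed point and contracts the other. $\square$

## Any two leaves are separated by a regular leaf

This section proves more than (A4): there are no non-separated leaves. We treat $\mathcal F^+$. For $\mathcal F^-$ exchange the coordinates: the argument uses only Lemma 8 and Lemma 1, which are symmetric. A *box* is an open set in $\hat S$ mapped by $\mathrm{dev}$ homeomorphically onto an open rectangle; its horizontal segments are *plaques*. Every point of $\hat S$ lies in a box.

**Lemma 15.** (a) A vertical arc in $\hat S$ meets each $\mathcal F^+$-leaf at most once, and the intersection of an $\mathcal F^+$-leaf with a box is empty or one plaque. (b) Leaves are closed in $P$. A regular leaf is a properly embedded line, so it separates $P$ into exactly two components, each having the whole leaf as boundary.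

*Proof.* (a) An $\mathcal F^+$-leaf has constant height, while height is strictly monotone along a vertical arc and takes each of its values on exactly one plaque of a box. A plaque that meets a leaf lies in it.

(b) Let $u_n\in l$ converge to $u\in P$. Then $u$ has the height of $l$. If $u\in\hat S$, then for large $n$ the $u_n$ lie in a box around $u$ and, by height, on the plaque of $u$. If $u=\hat z$, then for large $n$ the $u_n$ lie, by height, on the horizontal prongs of $\hat z$ inside a small disc. In both cases $u\in l$ and the $u_n$ stay in a compact part of $l$. So $l$ is closed and its inclusion is proper. The last statement is the Jordan curve theorem in the sphere $P\cup\{\infty\}$. $\square$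

**Proposition 16.** Let $\kappa_n$ be regular $\mathcal F^+$-leaves, $p_n,q_n\in\kappa_n$, $p_n\to p\in P$, $q_n\to q\in P$. Then $p$ and $q$ lie on the same $\mathcal F^+$-leaf.

*Proof.* Let $h_n$ be the height of $\kappa_n$. Then $\mathrm{dev}(p)$ and $\mathrm{dev}(q)$ both have height $\eta=\lim h_n$. If $h_n=\eta$ for infinitely many $n$, then as in Lemma 15(b) $p,q\in\kappa_n$ for large such $n$, and we are done. Otherwise pass to a subsequence with $h_n>\eta$ strictly decreasing, or $h_n<\eta$ strictly increasing. We treat $h_n>\eta$, using accumulation of $\tilde Z$ from above; the other case uses accumulation from below.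

**Step 1: moving $p$ and $q$ off the prongs.** Suppose $p=\hat z$. Let $U$ be a small round disc about $z$ and $\hat U$ its filled lift at $\hat z$. The part of $\hat U$ above height $\eta$ has two components, each mapped homeomorphically onto the open upper half of $U$. After passing to a subsequence, all $p_n$ lie in one of them. The horizontal segment of this component at height $h_n$ contains $p_n$, so it lies in $\kappa_n$. Fix an abscissa $x\ne x(z)$ close to $x(z)$. For large $n$ the point $p_n'$ of this segment over $(x,h_n)$ is in $\kappa_n$, and $p_n'$ converges to a point $p'\in\hat S$ on a horizontal prong of $\hat z$, that is, on the leaf of $p$. Replace $p_n,p$ by $p_n',p'$. Do the same for $q$. So we may assume $p,q\in\hat S$.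

**Step 2: a loop around a rectangle.** Write $\mathrm{dev}(p)=(x_a,\eta)$, $\mathrm{dev}(q)=(x_b,\eta)$. Let $\tau_p,\tau_q:[0,\epsilon]\to\hat S$ be vertical arcs in boxes at $p,q$ with $\tau_p(0)=p$, $\mathrm{dev}\,\tau_p(t)=(x_a,\eta+t)$, and similarly for $q$. For $n$ large, sliding along plaques, we may assume $p_n=\tau_p(h_n-\eta)$ and $q_n=\tau_q(h_n-\eta)$. If $x_a=x_b$, then $p_n,q_n\in\kappa_n$ have the same image, so $p_n=q_n$ by Lemma 12, and $p=q$. Otherwise say $x_a<x_b$. The arc $[p_n,q_n]\subset\kappa_n$ maps homeomorphically onto $[x_a,x_b]\times\{h_n\}\subset S$.

For $n<n'$ the arcs of $\tau_p,\kappa_{n'},\tau_q,\kappa_n$ form a closed loop in $\hat S$ projecting to the boundary of $[x_a,x_b]\times[h_{n'},h_n]$. This boundary lies in $S$, and since it lifts to a closed loop it represents a class in $N$, so every $\omega_z$ vanishes on it. Its winding number about each interior point is $\pm1$. Hence the rectangle contains no point of $\tilde Z$. Letting $n'\to\infty$, $[x_a,x_b]\times(\eta,h_n]$ contains no point of $\tilde Z$.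

**Step 3: no removed point either.** Fix $n$ and put $\bar R=[x_a,x_b]\times[\eta,h_n]$. Its two vertical sides, including their lower endpoints, and its top side lie in $S$. If some $c\in\tilde K$ were in $\bar R$, it would lie in $(x_a,x_b)\times[\eta,h_n)$. By Lemma 8 there would be points of $\tilde Z$ close to $c$ and strictly above it, hence in $(x_a,x_b)\times(\eta,h_n)$, against Step 2. So $\bar R\cap\tilde Y$ consists of points of $\tilde Z$ on the open bottom side, and by Lemma 1(a) of at most one such point $z$.

**Step 4: lifting the rectangle.** $\bar R$ (minus $z$ if present) is simply connected and lies in $S$. Lift it to $\hat S$ so that the left side lifts to $\tau_p$. By uniqueness of lifts, the top lifts to $[p_n,q_n]$ and the right side to $\tau_q$; so $(x_b,\eta)$ lifts to $q$. If there is no $z$, the bottom side lifts to a horizontal arc from $p$ to $q$. If $z$ is present, a small closed upper half-disc at $z$, minus $z$, is connected, so it lifts near a single $\hat z$, and the lifts of both parts of the bottom side end at $\hat z$. So $p$ and $q$ are on the star of $\hat z$. $\square$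

**Proposition 17.** If $l\ne l'$ are leaves of $\mathcal F^+$, some regular leaf $m\in\mathcal F^+$ has $l$ and $l'$ in different components of $P\setminus m$. Consequently there are no non-separated leaves, and (A4) holds vacuously.

The second sentence follows from the first: every leaf other than $m$ is connected and misses $m$, so the two components are disjoint open saturated neighborhoods of $l$ and $l'$. For the first, suppose that no regular leaf separates $l$ from $l'$.

**Step 1: a vertical arc leaving $l$ toward $l'$.** Let $C$ be the component of $P\setminus l$ containing $l'$. As $l$ is closed, $C$ is open and $\emptyset\ne\partial C\subset l$. We claim there is a point $p\in\hat S\cap\partial C$. If instead $\hat z\in\partial C$, then $l$ is the star of $\hat z$. In a small disc at $\hat z$ the leaf $l$ consists, by height, of the horizontal prongs, which cut the disc into four sectors; $C$ contains one of the sectors, and the points of its two adjacent prongs are in $\partial C$. This proves the claim. By Lemma 15(a), $l$ meets a box at $p$ in one plaque, and as $p\in\partial C$, one half of the box lies in $C$. So there is a vertical arc $\tau:[0,\epsilon]\to\hat S$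 in this box with $\tau(0)=p$ and $\tau((0,\epsilon])\subset C$.

**Step 2: nested half-planes along the arc.** Let $L_y$ be the leaf through $\tau(y)$; call $y\in(0,\epsilon)$ *good* if $L_y$ is regular. Each of the countably many stars meets $\tau$ at most once, so all but countably many $y$ are good. For good $y$, $L_y\ne l$ because $\tau(y)\in C$. Let $C_y^-\supset l$ and $C_y^+$ be the two components of $P\setminus L_y$. The arc $\tau$ meets $L_y$ only at $\tau(y)$, and $L_y$ meets a box at $\tau(y)$ in one plaque. Both components have $\tau(y)$ in their boundary, so the two halves of that box lie in different components. Since $\tau(0)=p\in l\subset C_y^-$, we get $\tau([0,y))\subset C_y^-$ and $\tau((y,\epsilon])\subset C_y^+$. Let $y<y'$ be good. Then $L_y\ne L_{y'}$, and since $\tau(y)\in C^-_{y'}$ and $\tau(y')\in C^+_y$, we have $L_y\subset C^-_{y'}$ and $L_{y'}\subset C^+_y$. The connected set $C^+_{y'}\cup L_{y'}$ misses $L_y$ and contains $L_{y'}\subset C_y^+$, so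
$$C^+_{y'}\cup L_{y'}\subset C^+_y\qquad(y<y'\text{ good}).\tag{4}$$

**Step 3: a boundary point of the union.** Let $W=\bigcup_{y\text{ good}}C_y^+$. It is open, contains $\tau(\epsilon)$, and by (4) contains every $L_y$ with $y$ good. If $l'=L_{y'}$ for a good $y'$, then for good $y<y'$ we have $l'\subset C_y^+$ and $L_y$ separates $l$ from $l'$, contrary to assumption. So $l'\neq L_y$, and by assumption $l'\subset C_y^-$, for all good $y$; hence $l'\cap W=\emptyset$. Take a path in $C$ from a point of $l'$ to $\tau(\epsilon)$, and let $q$ be its last point outside $W$. Then $q\in C$ and $q\in\partial W\setminus W$. For every good $y$, $q\notin C_y^+$ and $q\notin L_y$, so $q\in C_y^-$.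

**Step 4: contradiction with Proposition 16.** Every connected neighborhood of $q$ meets some $C^+_{y_0}$, hence by (4) meets $C_y^+$ for all good $y\le y_0$. As it also contains $q\in C_y^-$, it meets $L_y$. So there are good $y_n\downarrow0$ and $q_n\in L_{y_n}$ with $q_n\to q$. Also $\tau(y_n)\in L_{y_n}$ and $\tau(y_n)\to p$. By Proposition 16, $q$ lies on the leaf $l$ of $p$, contradicting $q\in C\subset P\setminus l$. $\square$

## The lifted rectangle is a totally ideal quadrilateral

By Lemma 9, $\tilde Q^*=\tilde Q\setminus\{\text{corners}\}$ lies in $S$, and it is simply connected. Let $s:\tilde Q^*\to\hat S\subset P$ be a lift, so $\mathrm{dev}\circ s=\mathrm{id}$ and $s$ is injective. Let $Q=s(\operatorname{int}\tilde Q)$, which is open, and let $l_1,l_2,l_3,l_4$ be the images of the open bottom, right, top and left sides.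

**Step 1: the sides are complete regular leaves.** The line containing a side contains corners, which are points of $\tilde K$, so by Lemma 1(b) it has no points of $\tilde Z$. By Lemma 9 the open side contains no point of $\tilde K$ while its endpoints do belong to $\tilde K$, so it is a component of (line)$\,\setminus\tilde K$. By Lemma 12(R), $l_i$ is a whole regular leaf: $l_1,l_3\in\mathcal F^+$ and $l_2,l_4\in\mathcal F^-$.

**Step 2: the boundary of $Q$.** If $q_n\in Q$ and $q_n\to q\in P$, then $\mathrm{dev}(q)\in\tilde Q$ is not a corner, since $\mathrm{dev}(P)\cap\tilde K=\emptyset$. So $q_n=s(\mathrm{dev}\,q_n)\to s(\mathrm{dev}\,q)$, and $q=s(\mathrm{dev}\,q)$. Hence $\overline Q=s(\tilde Q^*)$ and $\partial Q=l_1\cup l_2\cup l_3\cup l_4$.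

**Step 3: perfect fits.** $l_1$ and $l_2$ are disjoint because $s$ is injective. With $x_1<x_0<x_2$ and $y_1<y_0<y_2$ put $\sigma^-=s(\{x_0\}\times[y_1,y_0])$ and $\sigma^+=s([x_0,x_2]\times\{y_0\})$, with endpoints on $l_1$ and $l_2$. The $\mathcal F^+$-leaf through the point of $\sigma^-\setminus l_1$ at height $y$ contains $s([x_1,x_2]\times\{y\})$, which meets $l_2$. The $\mathcal F^-$-leaf through the point of $\sigma^+\setminus l_2$ with abscissa $x$ contains $s(\{x\}\times[y_1,y_2])$, which meets $l_1$. The other three pairs are symmetric.

**Proof of Theorem A.** By Steps 1–3, $Q$ is a totally ideal quadrilateral. (A1), (A2), (A3), (A5) hold by Proposition 14, and (A4) by Proposition 17. By (A5), $Q$ contains a point $x$ fixed by some $g\neq1$. Then $x\in gU\cap U$ for every neighborhood $U$ of $x$, so $x$ and hence $Q$ are non-wandering. By the known fact, the action is topologically transitive. $\blacksquare$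

## Torsion, fixed leaves, and several orbits of quadrilaterals

We prove Theorem B, part 1. The statement on separation is Proposition 17.

**Countability.** $\varpi$ and $\Gamma$ are countable, hence so are $D$, $G_0$ and $G$.

**No torsion.** $\Gamma\cong L\rtimes\mathbb Z$ is torsion free. So a nontrivial element of finite order in $G$ lies in $G\cap D=D_1$ and has a power of prime order $r$ in $D_1$. That power generates a group $\mathbb Z/r$ acting freely on the contractible surface $P$. The quotient would be a $2$-dimensional $K(\mathbb Z/r,1)$, which is impossible since $H_i(\mathbb Z/r;\mathbb Z)\neq0$ for all odd $i$.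

**Fixed leaves make no perfect fits.** Let $l\in\mathcal F^+$ be fixed by some $g\ne1$ in $G$, and suppose $f\in\mathcal F^-$ makes a perfect fit with $l$, with segments $\sigma^\pm$. By Step 3 of Proposition 14, $l$ lies over a whole line $\ell$: it is mapped homeomorphically to $\ell$, or it is a star of four closed half-lines. Let $v$ be the endpoint of $\sigma^+$ on $f$. A leaf contains at most one prong, so the points of $\sigma^+$ near $v$ and different from $v$ form a horizontal arc in $\hat S$; they are not on $f$, because $f$ has constant abscissa. Each of the countably many stars of $\mathcal F^-$ meets a horizontal arc in $\hat S$ at most once. So we can choose $v_n\in\sigma^+\setminus f$, $v_n\to v$, with $f_n=\mathcal F^-(v_n)$ regular. By the perfect fit, $f_n$ meets $l$ at some $w_n$. The abscissa of $\mathrm{dev}(w_n)$ equals that of $\mathrm{dev}(v_n)$, so it is bounded. Hence $w_n$ stays in a compact part of $l$ and subconverges to some $w\in l$. By Proposition 16 for $\mathcal F^-$, $v$ and $w$ are on the same $\mathcal F^-$-leaf, so $w\in f\cap l=\emptyset$, a contradiction. The case with the signs exchanged is the same.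

**$n$ orbits.** Replace $\{s_j,t_i\}$ by letters $s_j^r,t_i^r$ ($1\le r\le n$), with $s_1^r,s_2^r$ consecutive in $\prec_x$ and $t_1^r,t_2^r$ consecutive in $\prec_y$, all placed above the other seven letters. Replace the constants $11,\frac1{12},\frac1{48}$ by $7+4n,\frac1{8+4n},\frac1{4(8+4n)}$; again $\mu>4(8+4n)>7+4n$, as Lemma 10 requires. Use the sequences $c_{ij}^r=a\,t_i^r.s_j^r\,b$, the markers $t_i^rs_j^r$, and the periodic sequences $(a_{n'}t_i^rs_j^rb_{n'}e)^\infty$ with $e\in\mathcal E_{ij}$, for levels $n'\ge1$. In Lemma 6 the index $r$ is constant for large $m$ just as $i,j$ are. In Lemma 9 consecutiveness gives $\theta_0\in\{s_1^r,s_2^r\}$ and $\theta_{-1}\in\{t_1^r,t_2^r\}$. All other arguments are unchanged, and they give rectangles $\tilde Q^r$ and totally ideal quadrilaterals $Q^r$. If $gQ^r=Q^{r'}$ with $g$ over $\gamma$, then $\gamma$ maps $\operatorname{int}\tilde Q^r=\mathrm{dev}(Q^r)$ onto $\operatorname{int}\tilde Q^{r'}$, hence corners to corners. So $B^m\pi p(c^r_{ij})=\pi p(c^{r'}_{i'j'})$ for some $m$ and indices. By (1) and injectivity of $\pi\circ p$, $c_{ij}^r$ and $c_{i'j'}^{r'}$ are in one shift orbit, and so $r=r'$. $\blacksquare$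

## Product quadrilaterals that return

We prove Theorem B, part 2. The $Q$ of Theorem A is a product quadrilateral: its sides are complete regular leaves, $\mathrm{dev}$ identifies $\overline Q$ with $\tilde Q^*$, and by height an $\mathcal F^+$-leaf of height $y$ meeting $Q$ meets $\overline Q=s(\tilde Q^*)$ exactly in $s([x_1,x_2]\times\{y\})$; similarly for $\mathcal F^-$ by abscissa.

Now let $Q$ be any product totally ideal quadrilateral for an action satisfying (A1). Let $I^\pm(Q)$ be the interval of $\mathcal F^\pm$-leaves meeting $Q$, and $\bar I^\pm(Q)$ this interval together with the two sides in $\mathcal F^\pm$. The product structure gives three facts.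

- (i) $\bar I^+(Q)$ is parametrized by the compact segment $f\cap\overline Q$ of any $f\in I^-(Q)$, and $I^+(Q)$ also by the open side $l_2$; similarly with the signs exchanged.
- (ii) Every leaf crossing a side transversally lies in $I^\pm(Q)$: the full segment of $\overline Q$ that starts at the crossing point lies in that leaf and enters $Q$.
- (iii) If $\kappa\in I^+(Q)$ and $f\in I^-(Q)$, then $\kappa\cap f\cap Q$ is a single point. The leaf $\kappa$ meets each of $l_2,l_4$ in exactly one point.

We also use that *a leaf contains no embedded circle*, so an arc in a leaf is determined by its endpoints. Indeed, such a circle would bound a disc, foliated with its boundary in a leaf, with finitely many prongs. Doubling the disc along its boundary gives a foliated sphere. Interior $k$-prongs with $k\ge3$ appear twice, and a boundary point with $j$ prongs strictly inside the disc becomes a $(2j+2)$-prong. The Euler–Poincaré formula says $\sum(1-\frac k2)=2$, while every term on the left is at most $0$.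

**Step 1: trivial stabilizer.** Suppose $h\ne1$ preserves $Q$ and $hl_1=l_1$; then $hl_3=l_3$. By (A1), $h$ fixes some $x\in l_1$. So $f=\mathcal F^-(x)$ is fixed, and $f\in I^-(Q)$ by (ii). It meets $l_3$ in a single point, which is fixed by $h$. Thus $h$ has two fixed points on $f$, contradicting (A1). Hence if $gQ=Q$ with $g\ne1$, then $gl_1=l_3$ and $gl_3=l_1$. Now $g^2$ preserves $Q$ and $l_1$, so $g^2=1$. Then $g$ reverses the compact interval $\bar I^+(Q)$, so it fixes a leaf of it. By (A1), $g$ acts on some leaf as a topological expansion, which is impossible for an element of order $2$.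

**Step 2: the easy implications.** If $g\ne1$ fixes $x\in Q$, then $x\in gU\cap U$ for every neighborhood $U$ of $x$, so $Q$ is non-wandering. If $Q$ contains a non-wandering point, take $U=Q$: some $g\neq1$ has $gQ\cap Q\ne\emptyset$. It remains to find a fixed point in $Q$ when $gQ\cap Q\neq\emptyset$, $g\ne1$.

**Step 3: the two quadrilaterals cross.** Put $Q'=gQ$, also a product quadrilateral; $Q'\neq Q$ by Step 1. If no side of $Q'$ met $Q$, then $Q$, being connected and meeting $Q'$, would lie in $Q'$. If no side of $Q$ met $Q'$, then $Q'\subset Q$. As $Q\ne Q'$, some side of one meets the other. Replacing $g$ by $g^{-1}$ and exchanging the foliations if necessary, we may assume that a side $l_1'\in\mathcal F^+$ of $Q'$ meets $Q$; let $l_3'$ be the opposite side. Then $l_1'\in I^+(Q)$ crosses $l_2$ and $l_4$. So $l_2,l_4$ cross a side of $Q'$, hence $l_2,l_4\in I^-(Q')$ by (ii), and they meet $l_3'$ too. So $l_3'$ crosses sides of $Q$, and $l_1',l_3'\in I^+(Q)$.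

**Step 4: fixed leaves in both directions.** By (i), $\bar I^+(Q')$ is parametrized by a segment of $l_2\in I^-(Q')$. Every $\mathcal F^+$-leaf meeting $l_2$ is in $I^+(Q)$, which is parametrized by $l_2$. Hence
$$g\,\bar I^+(Q)=\bar I^+(Q')\subset I^+(Q)$$
with continuous inclusion. Likewise $\bar I^-(Q)$ is parametrized by a segment of $l_1'\in I^+(Q)$, and every $\mathcal F^-$-leaf meeting the side $l_1'$ is in $I^-(Q')$. Hence $\bar I^-(Q)\subset I^-(Q')$, that is, $g^{-1}\bar I^-(Q)\subset I^-(Q)$. So $g$ maps the compact interval $\bar I^+(Q)$ continuously into itself, and $g^{-1}$ maps $\bar I^-(Q)$ continuously into itself. By the intermediate value theorem $g$ fixes some $\kappa\in I^+(Q)$ and some $f\in I^-(Q)$. Moreover $\kappa=g\kappa\in I^+(Q')$ and $f=gf\in I^-(Q')$.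

**Step 5: the fixed point.** Let $y$ be the unique point of $\kappa\cap f\cap Q$. The arc $\kappa\cap\overline Q$ has its endpoints on $l_4$ and $l_2$, and by (iii) these are the only points of $\kappa$ on $l_4,l_2$. Since $l_2,l_4\in I^-(Q')$ and $\kappa\in I^+(Q')$, the arc $\kappa\cap Q'$ meets $l_2$ and $l_4$ by (iii) for $Q'$, so it contains both endpoints. As arcs in a leaf are determined by their endpoints, $\kappa\cap\overline Q\subset\kappa\cap Q'$. So $y\in\kappa\cap f\cap Q'$, and this set is a single point by (iii) for $Q'$. Also $gy\in g\kappa\cap gf\cap gQ=\kappa\cap f\cap Q'$. Hence $gy=y\in Q$. $\blacksquare$
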